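# Products of two random permutations from one conjugacy class

## Order $\sqrt n$ fixed points, order $n$ transpositions

Let $\mathfrak S_n$ be the symmetric group and $\mathfrak A_n$ the alternating group. For a conjugacy class $\mathcal C$ of $\mathfrak S_n$ and $i\ge1$, let $f_i(\mathcal C)$ be the number of cycles of length $i$ in any element of $\mathcal C$. So $f_1$ counts fixed points and $f_2$ counts the transpositions in the cycle decomposition. For a finite nonempty set $S$, $\mathrm{Unif}_S$ is the uniform probability measure on $S$.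

**Theorem A.** For each $n\ge2$ let $\mathcal C^{(n)}$ be a conjugacy class of $\mathfrak S_n$, and write $f_i=f_i(\mathcal C^{(n)})$. Then
$$d_{TV}\big(\mathrm{Unif}_{\mathcal C^{(n)}}^{*2},\mathrm{Unif}_{\mathfrak A_n}\big)\xrightarrow[n\to\infty]{}0\quad\text{if and only if}\quad f_1=o(\sqrt n)\ \text{ and }\ f_2=o(n).$$

The convolution of probability measures on a group $G$ is $\mu*\nu(g)=\sum_{x}\mu(x)\nu(gx^{-1})$. Thus $\mathrm{Unif}_{\mathcal C}^{*2}$ is the law of $\sigma_1\sigma_2$, where $\sigma_1,\sigma_2$ are independent uniform elements of $\mathcal C$. Both have the same sign, so the product is even, and the uniform law on $\mathfrak A_n$ is the most uniform law one can hope for. The distance is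
$$d_{TV}(\mu,\nu)=\max_{A\subset G}|\mu(A)-\nu(A)|=\tfrac12\sum_g|\mu(g)-\nu(g)|.$$
So the question is: take two independent random elements with a prescribed cycle type and multiply them. For which cycle types is the product nearly indistinguishable from a uniform even permutation? Theorem A says that the cycles of length $3$ and more play no role.

The statement is a conjecture in the paper of Lucas Teyssier and Paul Thévenin, "Characters of symmetric groups: sharp bounds on virtual degrees and the Witten zeta function", arXiv:2411.04347 (2024). Two cases are quoted as known: the equivalence for classes without fixed points (then the condition is $f_2=o(n)$), and convergence when the number of cycles, fixed points included, is $o(\sqrt n)$. Both follow from Theorem A; neither is used below.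

Throughout, $\mu=\mathrm{Unif}_{\mathcal C}^{*2}$, $U=\mathrm{Unif}_{\mathfrak A_n}$, and $X(g)$ is the number of fixed points of $g$. We also prove a quantitative form and a version for two different classes.

**Theorem B.** Let $u=\frac{(f_1-1)^2}{n-1}$, $v=\frac{f_2^2}{n^2}$, $Z\sim\mathrm{Poisson}(1)$ and $\psi(u,v)=\frac12\,\mathbb E\,|u(Z-1)+2v(Z^2-3Z+1)|$. There are universal constants $c,C>0$ such that for all $n\ge2$ and all classes $\mathcal C$ of $\mathfrak S_n$:

1. $|d_{TV}(\mu,U)-\psi(u,v)|\le C\big((u+v)^{3/2}+\tfrac1n\big)$;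
2. $c\,\min(1,u+v)-\tfrac Cn\le d_{TV}(\mu,U)\le C\,(u+v+\tfrac1n)$.

**Corollary C.** If $\mathcal C^{(n)}$ and $\mathcal C'^{(n)}$ both satisfy $f_1=o(\sqrt n)$ and $f_2=o(n)$, then $\mathrm{Unif}_{\mathcal C}*\mathrm{Unif}_{\mathcal C'}$ is at total variation distance $o(1)$ from the uniform law on the coset of $\mathfrak A_n$ carrying it.

## Three classes by hand

*Transpositions.* Here $f_1=n-2$. A product of two transpositions fixes at least $n-4$ points. Under $U$ (for $n\ge3$, when $\mathfrak A_n$ is transitive) $\mathbb E_UX=1$, so $U(X\ge n-4)\le\frac1{n-4}$ for $n\ge5$ by Markov. Hence $d_{TV}\ge1-\frac1{n-4}$.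

*About $a\sqrt n$ fixed points.* The fixed-point sets of $\sigma_1,\sigma_2$ are independent uniform $f_1$-subsets of $[n]$. On average they share $f_1^2/n\approx a^2$ points, and each shared point is fixed by $\sigma_1\sigma_2$. This is why $\sqrt n$ is the natural scale: below it, the two sets typically do not meet.

*Fixed-point-free involutions.* Let $n$ be even, $f_1=0$, $f_2=n/2$. Then $\sigma_1\sigma_2(x)=x$ if and only if $\sigma_1(x)=\sigma_2(x)$, that is, $x$ lies in a 2-cycle common to both. So $X(\sigma_1\sigma_2)$ is always even. Under $U$ the law of $X$ tends to Poisson$(1)$ (see (23) below), and $P(Z\text{ odd})=e^{-1}\sinh1=\frac{1-e^{-2}}2\approx0.43$. So $d_{TV}$ stays bounded away from $0$. Note a warning: each of the $n/2$ two-cycles of $\sigma_1$ is a cycle of $\sigma_2$ with probability $\frac1{n-1}$, so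
$$\mathbb E_\mu X=2\cdot\frac n2\cdot\frac1{n-1}=1+\frac1{n-1}.$$
The mean of $X$ does not see this obstruction. The second moment will.

## Characters, convolution, and an $L^2$ bound

For a partition $\lambda\vdash n$ let $\mathrm{ch}^\lambda$ be the irreducible character of $\mathfrak S_n$, $d_\lambda$ its degree, $\lambda'$ the transpose; $\mathrm{ch}^{\lambda'}=\mathrm{sgn}\cdot\mathrm{ch}^\lambda$. By the orthogonality relations,
$$\mathrm{Unif}_{\mathcal C}=\frac1{n!}\sum_\lambda\mathrm{ch}^\lambda(\mathcal C)\,\mathrm{ch}^\lambda,\qquad \mathrm{ch}^\lambda*\mathrm{ch}^\nu=\mathbf 1_{\lambda=\nu}\frac{n!}{d_\lambda}\mathrm{ch}^\lambda .$$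
Convolving,
$$\mu=\frac1{n!}\sum_\lambda\frac{\mathrm{ch}^\lambda(\mathcal C)^2}{d_\lambda}\,\mathrm{ch}^\lambda,\qquad \mathbb E_\mu[\mathrm{ch}^\lambda]=\frac{\mathrm{ch}^\lambda(\mathcal C)^2}{d_\lambda},\qquad U=\frac1{n!}\big(\mathrm{ch}^{(n)}+\mathrm{ch}^{(1^n)}\big).\tag{1}$$
The terms $\lambda=(n),(1^n)$ of $\mu$ are $\frac1{n!}(1+\mathrm{sgn})=U$. The measure $\mu-U$ lives on $\mathfrak A_n$, which has $n!/2$ elements. By Cauchy–Schwarz and orthogonality,
$$4\,d_{TV}(\mu,U)^2\le\frac{n!}2\sum_g(\mu-U)(g)^2=\frac12\sum_{\lambda\ne(n),(1^n)}\frac{\mathrm{ch}^\lambda(\mathcal C)^4}{d_\lambda^2}.\tag{2}$$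

We recall three standard facts (Macdonald, *Symmetric Functions and Hall Polynomials*; James–Kerber, *The Representation Theory of the Symmetric Group*). The first two come with the notion of Frobenius coordinates.

**Definition (Frobenius coordinates).** Let $\delta$ be the Durfee size of $\lambda\vdash n$ (the side of the largest square in the diagram), $a_i=\lambda_i-i$ and $b_i=\lambda'_i-i$ for $1\le i\le\delta$. Then $a_1>\dots>a_\delta\ge0$, $b_1>\dots>b_\delta\ge0$ and $\sum_i(a_i+b_i+1)=n$. Let $F(\lambda)$ be the multiset of these $2\delta$ coordinates; $\sum_{x\in F(\lambda)}x=n-\delta$.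

*Example.* $\lambda=(4,3,1)$ has $\lambda'=(3,2,2,1)$, $\delta=2$, $a=(3,1)$, $b=(2,0)$, and $3+1+2+0=6=8-2$.

**Fact 1 (Frobenius).** $\displaystyle d_\lambda=n!\,\frac{\prod_{i<j}(a_i-a_j)(b_i-b_j)}{\prod_ia_i!\,b_i!\ \prod_{i,j}(a_i+b_j+1)}.$

**Fact 2 (Murnaghan–Nakayama).** If $\sigma$ has an $\ell$-cycle and $\sigma^-$ is $\sigma$ with that cycle deleted, then $\mathrm{ch}^\lambda(\sigma)=\sum_\nu\pm\mathrm{ch}^\nu(\sigma^-)$ over the $\nu$ obtained from $\lambda$ by removing a ribbon of length $\ell$. Such removals correspond to replacing an element $x$ of $S(\lambda)=\{\lambda_i-i+\frac12\}_{i\ge1}$ by $x-\ell\notin S(\lambda)$.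

The positive elements of $S(\lambda)$ are the $a_i+\frac12$, and the negative half-integers missing from $S(\lambda)$ are the $-(b_i+\frac12)$. Hence a removal is of one of three types: (1) $x,x-\ell>0$: some $a_i$ is replaced by $a_i-\ell\ge0$; (2) $x,x-\ell<0$: some $b_i$ is replaced by $b_i-\ell\ge0$; (3) $x>0>x-\ell$: some $a_i$ and some $b_j$ with $a_i+b_j+1=\ell$ are deleted.

*Example.* $S(4,3,1)=\{\frac72,\frac32,-\frac32,-\frac72,-\frac92,\dots\}$. For $\ell=2$ the only legal move is $\frac32\to-\frac12$, which is type (3) with $(a_2,b_2)=(1,0)$; it leaves $(4,1,1)$. For $\ell=1$: $a_1\colon3\to2$ gives $(3,3,1)$, $a_2\colon1\to0$ gives $(4,2,1)$, $b_1\colon2\to1$ gives $(4,3)$.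

**Fact 3 (determinantal form).** If $\lambda$ has $p$ rows, $\mathrm{ch}^\lambda=\sum_{w\in\mathfrak S_p}\mathrm{sgn}(w)M^{\alpha(w)}$ with $\alpha(w)_i=\lambda_i-i+w(i)$, where $M^\alpha$ is the permutation character on ordered set partitions with block sizes $\alpha$ ($M^\alpha=0$ if some $\alpha_i<0$).

*Example.* $\mathrm{ch}^{(n-1,1)}=M^{(n-1,1)}-M^{(n,0)}=X-1$.

*A class where (2) is computed by hand.* Let $\mathcal C$ be the $n$-cycles. By Fact 2, $\mathrm{ch}^\lambda(\mathcal C)=\pm1$ if $\lambda$ is a hook $(n-k,1^k)$ and $0$ otherwise; and $d_{(n-k,1^k)}=\binom{n-1}k$. For $n\ge5$, (2) gives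
$$4d_{TV}^2\le\frac12\sum_{k=1}^{n-2}\binom{n-1}k^{-2}\le\frac1{(n-1)^2}\Big(1+\frac{2(n-4)}{(n-2)^2}\Big)\le\frac2{(n-1)^2},$$
so $d_{TV}\le\frac1{\sqrt2\,(n-1)}$.

## Necessity: the first two moments of the number of fixed points

Constants written $C,c>0$ without index are universal and may change from line to line; $C_r$ depends on $r$ only.

**Lemma 1.** Fix $r\ge1$ and let $\lambda\vdash n$ with $\lambda_1=n-r$. Then for $\sigma\in\mathfrak S_n$ with $f_i=f_i(\sigma)$,
$$|\mathrm{ch}^\lambda(\sigma)|\le C_r\sum_{(k_i):\ \sum_iik_i\le r}\ \prod_if_i^{k_i}\quad(\text{with }f_i^0=1),\tag{3}$$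
and, if $n\ge2r$,
$$d_\lambda\ge\binom{n-r}r.\tag{4}$$

*Proof.* In Fact 3 we have $p\le r+1$ and $\alpha(w)_1=\lambda_1-1+w(1)\ge\lambda_1$, so blocks $2,\dots,p$ have total size $j\le r$. An ordered set partition is fixed by $\sigma$ exactly when every block is a union of cycles. So a fixed one is given by a collection of cycles of total length $j$, $k_i$ of them of length $i$, distributed among at most $r$ blocks: at most $r^r\sum_{\sum ik_i=j}\prod_if_i^{k_i}$ choices. There are at most $(r+1)!$ permutations $w$. This gives (3).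

For (4), put $1,\dots,r$ in the first $r$ cells of row one (possible as $n-r\ge r$). Put any $r$-subset of $\{r+1,\dots,n\}$ in the lower rows following a fixed standard filling, and the rest in row one in increasing order. The lower rows occupy columns $\le r$ only, and above them in row one stand numbers $\le r$. So these are $\binom{n-r}r$ distinct standard tableaux. $\square$

**Proposition 2.** (a) Let a class $\mathcal C^{(n)}$ be given for each $n$ in an infinite set of integers. If $d_{TV}(\mu,U)\to0$ along this set, then $f_1=o(\sqrt n)$ and $f_2=o(n)$ along it. (b) For each $\kappa>0$ there are $\eta>0$ and $n_2$ such that $n\ge n_2$ and $u+v\ge\kappa$ imply $d_{TV}(\mu,U)\ge\eta$.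

*Proof of (a).* **Step 1: a first bound $f_1=O(\sqrt n)$.** This is needed so that moments of $X$ under $\mu$ stay bounded. Suppose it fails. Then along a further subsequence $\bar m:=f_1^2/n\to\infty$. Let $W$ be the number of common fixed points of $\sigma_1,\sigma_2$. It is the size of the intersection of two independent uniform $f_1$-subsets, so it is hypergeometric with mean $\bar m$ and variance $\bar m\,(1-\frac{f_1}n)\frac{n-f_1}{n-1}\le\bar m$. By Chebyshev, $\mu(X\ge\bar m/2)\ge P(W\ge\bar m/2)\ge1-4/\bar m\to1$. By Markov, $U(X\ge\bar m/2)\le2/\bar m\to0$. So $d_{TV}\to1$ along the subsequence, a contradiction. Hence $f_1\le A\sqrt n$ for some constant $A\ge1$.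

**Step 2: fourth moments are bounded.** This will let us pass from total variation to convergence of moments. Let $\lambda_1=n-r$ with $1\le r\le4$. As $f_1\le A\sqrt n$ and $f_i\le n$ for $i\ge2$, each product in (3) is at most $A^rn^{k_1/2+\sum_{i\ge2}k_i}\le A^rn^{r/2}$, because $\frac{k_1}2+\sum_{i\ge2}k_i\le\frac12\sum_iik_i\le\frac r2$. So $\mathrm{ch}^\lambda(\mathcal C)^2\le C_{r,A}\,n^r$. By (4), $\mathrm{ch}^\lambda(\mathcal C)^2/d_\lambda$ is bounded for $n$ large; for $r=0$ it equals $1$.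

Now $X^4$ is the permutation character of $\mathfrak S_n$ on $[n]^4$. Each orbit is isomorphic to the set of $k$-tuples of distinct points for some $k\le4$, with character $M^{(n-k,1^k)}$, whose constituents have $\lambda_1\ge n-k$ by Young's rule. So $X^4=\sum m_\lambda\mathrm{ch}^\lambda$ over $n-\lambda_1\le4$ (boundedly many $\lambda$), and $\sum m_\lambda^2$ is the number of orbits on $[n]^8$, which is at most the number of set partitions of $8$ elements. By (1), $\mathbb E_\mu X^4=\sum m_\lambda\mathrm{ch}^\lambda(\mathcal C)^2/d_\lambda\le B$ for a constant $B$ and $n$ large. Also $\mathbb E_UX^4\le2\,\mathbb E_{\mathrm{Unif}_{\mathfrak S_n}}X^4\le2\cdot15$ (at most $15$ orbits on $[n]^4$), so we may take $B\ge30$ to bound both.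

**Step 3: the first two moments converge.** Let $k\in\{1,2\}$ and $T\ge1$. The function $\min(X,T)^k$ takes values in $[0,T^k]$, so its means under $\mu$ and $U$ differ by at most $T^kd_{TV}\le2T^2d_{TV}$. The remainder satisfies $0\le X^k-\min(X,T)^k\le X^k\mathbf 1_{X>T}\le X^4/T^2$. Hence
$$|\mathbb E_\mu X^k-\mathbb E_UX^k|\le2T^2d_{TV}(\mu,U)+\frac{2B}{T^2}.$$
Let $n\to\infty$, then $T\to\infty$: $\mathbb E_\mu X-\mathbb E_UX\to0$ and $\mathbb E_\mu X^2-\mathbb E_UX^2\to0$.

**Step 4: the moments in terms of $f_1,f_2$.** Let $n\ge5$. We have $X=1+\mathrm{ch}^{(n-1,1)}$. The character on pairs of distinct points is $X(X-1)=1+2\,\mathrm{ch}^{(n-1,1)}+\mathrm{ch}^{(n-2,2)}+\mathrm{ch}^{(n-2,1,1)}$ by Young's rule, so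
$$X^2=2+3\,\mathrm{ch}^{(n-1,1)}+\mathrm{ch}^{(n-2,2)}+\mathrm{ch}^{(n-2,1,1)}.$$
By (1) and orthogonality, $\mathbb E_UX=1$ and $\mathbb E_UX^2=2$. The character on $2$-subsets is $\binom{X}{2}+f_2=1+\mathrm{ch}^{(n-1,1)}+\mathrm{ch}^{(n-2,2)}$. Comparing with $X(X-1)$ gives the values
$$\mathrm{ch}^{(n-2,2)}=\tfrac{f_1(f_1-3)}2+f_2,\qquad\mathrm{ch}^{(n-2,1,1)}=\tfrac{(f_1-1)(f_1-2)}2-f_2,\tag{5}$$
with degrees $\frac{n(n-3)}2$ and $\frac{(n-1)(n-2)}2$ (put $f_1=n,f_2=0$). By (1),
$$\mathbb E_\mu X-1=\frac{(f_1-1)^2}{n-1}=u,\qquad\mathbb E_\mu X^2-2=3u+\alpha+\beta,$$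
$$\alpha=\frac{\big(\frac{f_1(f_1-3)}2+f_2\big)^2}{n(n-3)/2},\qquad\beta=\frac{\big(\frac{(f_1-1)(f_1-2)}2-f_2\big)^2}{(n-1)(n-2)/2}.\tag{6}$$

**Step 5: conclusion.** The first limit says $u\to0$, so $f_1=o(\sqrt n)$. The second then says $\alpha+\beta\to0$, and both terms are nonnegative, so $\alpha\to0$: $\frac{f_1(f_1-3)}2+f_2=o(n)$. As $f_1^2=o(n)$, $f_2=o(n)$.

*Proof of (b).* If (b) fails for some $\kappa$, there are classes with $n\to\infty$, $u+v\ge\kappa$ and $d_{TV}\to0$. By (a), $f_1=o(\sqrt n)$ and $f_2=o(n)$, so $u+v\to0$, a contradiction. $\square$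

Part (a) is the "only if" half of Theorem A.

## The exponent one half, and the cost of removing one fixed point

For sufficiency we want the sum in (2) to tend to $0$, so we want $|\mathrm{ch}^\lambda(\mathcal C)|$ to be smaller than $d_\lambda^{1/2}$. The right target is $d_\lambda^{\frac12-\frac\gamma{\log n}}$ with $\gamma\to\infty$: for $\lambda_1=n-r$ with $r$ fixed, $d_\lambda$ has order $n^r$, and the extra factor $d_\lambda^{-\gamma/\log n}$ is about $e^{-\gamma r}$.

The natural tool is Fact 2: remove the fixed points one at a time, so that $|\mathrm{ch}^\lambda(\sigma)|\le\sum_\nu|\mathrm{ch}^\nu(\sigma^-)|$ over the $\nu$ obtained by removing a corner. To run an induction with $d^{1/2}$ we must compare $\sum_\nu d_\nu^{1/2}$ with $d_\lambda^{1/2}$. We know $\sum_\nu d_\nu=d_\lambda$, so Cauchy–Schwarz gives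
$$\sum_\nu d_\nu^{1/2}\le\sqrt{k}\;d_\lambda^{1/2},\qquad k=\text{number of corners of }\lambda.$$
This is where the approach breaks. The loss is at least $\sqrt2$ per fixed point unless $\lambda$ is a rectangle. For $\lambda=(n-1,1)$ the bound carries a factor $2^{f_1/2}$, and as soon as $f_1>\log_2(n-1)$ it is worse than the trivial $|\mathrm{ch}^\lambda|\le d_\lambda=n-1$. We need to survive nearly $\sqrt n$ removals.

The same example shows that the loss is not real. The children of $(n-1,1)$ are $(n-2,1)$ and $(n-1)$, and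
$$\frac{\sum_\nu d_\nu^{1/2}}{d_\lambda^{1/2}}=\sqrt{\frac{n-2}{n-1}}+\frac1{\sqrt{n-1}}\le1+\frac1{\sqrt{n-1}}.$$
One child carries nearly everything and the others are tiny. A cost $1+n^{-1/2}$ per fixed point is negligible exactly when $f_1=o(\sqrt n)$. Likewise, removing a ribbon of length $2$ from $(n-2,2)$, $n\ge6$, leaves $(n-4,2)$ or $(n-2)$, and the sum of square roots of the degree ratios is at most $1+\sqrt{\frac2{n(n-3)}}$: a cost $1+O(1/n)$ per $2$-cycle, negligible exactly when $f_2=o(n)$. So both thresholds appear, provided we can see the sizes of all the children. For general $\lambda$, the ratio $d_\nu/d_\lambda$ involves all hooks in the row and column of the removed corner. We therefore replace $d_\lambda$ by a simpler quantity for which the ratios are transparent, and show that it is close enough to $d_\lambda$.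

## The weight $D(\lambda)$ and its behavior under ribbon removal

**Definition.** $\displaystyle D(\lambda)=\frac{(n-1)!}{\prod_ia_i!\,b_i!}$ for $\lambda\vdash n\ge1$, and $D(\emptyset)=1$.

Since $n-1=\sum_{x\in F(\lambda)}x+(\delta-1)$, $D(\lambda)$ is the multinomial coefficient whose parts are the coordinates together with $\delta-1$ ones. So it is an integer $\ge1$, and $D(\lambda)=D(\lambda')$.

*Examples.* For a hook $(n-k,1^k)$, $D=\binom{n-1}k=d_\lambda$. For $(4,3,1)$, $D=\frac{7!}{3!\,1!\,2!\,0!}=420$, while $d=70$.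

Let $\lambda\vdash m$, $N=m-1$, and let $\nu$ arise by removing a ribbon of length $\ell<m$.

*Types (1), (2).* A coordinate $x$ becomes $x-\ell$; there is at most one such $\nu$ per coordinate, and
$$\frac{D(\nu)}{D(\lambda)}=\frac{(m-1-\ell)!}{(m-1)!}\cdot\frac{x!}{(x-\ell)!}=\prod_{i=0}^{\ell-1}\frac{x-i}{N-i}\le\Big(\frac xN\Big)^\ell.\tag{7}$$

*Type (3).* Coordinates $a,b$ with $a+b=\ell-1$ are deleted. Each $a_i$ has at most one partner, so there are at most $\delta$ such $\nu$; and there are none if $\delta=1$, since then $\ell=a_1+b_1+1=m$. Here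
$$\frac{D(\nu)}{D(\lambda)}=\frac{a!\,b!\,(m-1-\ell)!}{(m-1)!}=\frac1{(m-1)\binom{m-2}{a,\,b,\,m-1-\ell}}\le\frac1{(m-1)\binom{m-2}{\ell-1}}.\tag{8}$$

In all cases $D(\nu)\le D(\lambda)$ (for $\ell=m$, $D(\emptyset)=1\le D(\lambda)$). In the example $(4,3,1)$ the children for $\ell=1$ have $D=180,60,120$, that is, ratios $\frac37,\frac17,\frac27$; their sum is $\frac67=\frac{m-\delta}{m-1}$. For $\ell=2$ the child $(4,1,1)$ has $D=10$ and ratio $\frac1{42}=\frac{1!\,0!\,5!}{7!}$.

For an exponent $s$ write $\Phi_\ell(\lambda)=\sum_\nu\big(D(\nu)/D(\lambda)\big)^s$ over ribbon removals of length $\ell$. With $p=x/N$ we have $\sum p\le1$, and types (1), (2) contribute at most $\sum p^{\ell s}$. For $s$ near $\frac12$: cycles with $\ell\ge3$ have $\ell s\ge1$ and cost nothing; $\ell=2$ is borderline; for $\ell=1$ we meet $\sum p^{1/2}$, which can exceed $1$. The excess for $\ell=1,2$ has to be paid by $\log D(\lambda)$ itself. The next section provides this.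

## Entropy estimates for $D(\lambda)$

We use the convention $0\log(N/0):=0$.

**Lemma 3.** If $n\ge101$, $N=n-1$, $\lambda\vdash n$, then
$$\sum_{x\in F(\lambda)}x\log\frac Nx+(\delta-1)\log N\le3\log D(\lambda).\tag{9}$$

*Proof.* The left side is an entropy and $D$ is a multinomial coefficient, so this is Stirling with control of the error. Dropping zero coordinates, it suffices to show: if $y_1\ge\dots\ge y_k\ge1$ are integers with sum $N\ge100$, $M=N!/\prod y_i!$ and $S=\sum y_i\log(N/y_i)$, then $S\le3\log M$. For $k=1$ both sides vanish. Let $k\ge2$.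

From $\sqrt{2\pi m}(m/e)^m\le m!\le e\sqrt m(m/e)^m$,
$$\log M\ge S+\tfrac12\log2\pi+\tfrac12\log N-\sum_i\big(1+\tfrac12\log y_i\big)\ge S-0.09-\sum_{i\ge2}\big(1+\tfrac12\log y_i\big),$$
using $y_1\le N$ and $\frac12\log2\pi\ge0.91$. For $i\ge2$, $y=y_i\le N/2$. If $y\ge4$, then
$$1+\tfrac12\log y\le0.62\,y\log2\le0.62\,y\log(N/y);$$
at $y=4$ the first inequality reads $1.694\le1.718$ after rounding outward, and the derivative $\frac1{2y}\le\frac18$ of the left side is below $0.62\log2$. If $y\le3$, then $1+\frac12\log y\le1.55\le0.62\log100\le0.62\,y\log(N/y)$, because $\log N$, $2\log\frac N2$, $3\log\frac N3$ are all at least $\log100$. Summing, $\log M\ge0.38S-0.09$.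

The function $y\mapsto y\log(N/y)$ is concave on $[1,N/2]$, so $S\ge y_2\log(N/y_2)\ge\min(\log N,\frac N2\log2)\ge4.6$. So $0.09\le0.02S$, $\log M\ge0.36S$, and $S\le3\log M$. $\square$

**Lemma 4.** If $N\ge2$ and $1\le x\le N/2$, then $\sqrt x\le\dfrac{3x\log(N/x)}{\log N}$.

*Proof.* If $x\le\sqrt N$, then $\log(N/x)\ge\frac12\log N$ and the right side is at least $\frac32x\ge\sqrt x$. If $x>\sqrt N$, then $\log(N/x)\ge\log2$ and $\sqrt x\ge N^{1/4}$, so it suffices that $3\log2\cdot N^{1/4}\ge\log N$. This holds since $\max_NN^{-1/4}\log N=4/e<3\log2$. $\square$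

A remark used repeatedly: since $\sum_{x\in F(\lambda)}x\le N$, if we single out one maximal coordinate, all other coordinates are at most $N/2$.

**Lemma 5.** For $K\ge1$ and $n\ge101$: $\displaystyle\sum_{\lambda\vdash n,\ \lambda\ne(n),(1^n)}D(\lambda)^{-K/\log n}\le C_4\,e^{-K/36}$, with $C_4$ universal.

*Proof.* This is what turns a gain in the exponent into a small sum. Up to a factor $2$ (transposition) we may assume that $a_1$ is a maximal coordinate. Let $E=\sum_{x\ne a_1}\sqrt x+(\delta-1)$, the sum being over all coordinates other than $a_1$. By Lemma 4, (9) (all of whose terms are nonnegative) and $\log N\ge\frac12\log n$,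
$$E\le\frac3{\log N}\Big(\sum_{x\ne a_1}x\log\frac Nx+(\delta-1)\log N\Big)\le\frac{9\log D(\lambda)}{\log N}\le\frac{18\log D(\lambda)}{\log n}.$$
Since $\lambda\ne(n)$, we have $E\ge1$: either $\delta\ge2$, or $\delta=1$ and $b_1\ge1$. Hence $D^{-K/\log n}\le e^{-KE/18}\le e^{-K/36}e^{-KE/36}$. Given $n$, $\lambda$ is determined by the sets $A=\{a_2,\dots,a_\delta\}$ and $B=\{b_1,\dots,b_\delta\}$, because $\delta=|B|$ and $a_1=n-\delta-\sum_{A}x-\sum_{B}x$. So the sum is at most
$$2e^{-K/36}\sum_{A,B}\ \prod_{x\in A}e^{-K\sqrt x/36}\prod_{x\in B}e^{-K\sqrt x/36}\le2e^{-K/36}\prod_{x\ge0}\big(1+e^{-K\sqrt x/36}\big)^2.$$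
The product is finite, because $\sum_xe^{-\sqrt x/36}<\infty$, and nonincreasing in $K\ge1$. $\square$

**Lemma 6.** There is a universal $C_2$ such that for $n\ge101$ and $\lambda\vdash n$: $\displaystyle\log\frac{D(\lambda)}{d_\lambda}\le C_2\,\frac{\log D(\lambda)}{\log n}$.

*Proof.* The lemma says that replacing $d_\lambda$ by $D(\lambda)$ costs no more than a bounded shift of $\gamma$.

**Step 1: an exact formula for $D/d$.** Put $h_j=a_j+b_j+1$, so $h_1>h_2>\cdots$ and $\sum h_j=n$. For $i<j$, $a_i+b_j+1=(a_i-a_j)+h_j$ and $a_j+b_i+1=(b_i-b_j)+h_j$. Fact 1 gives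
$$\frac D{d_\lambda}=\frac{h_1}n\prod_{j\ge2}h_j\prod_{i<j}\Big(1+\frac{h_j}{a_i-a_j}\Big)\Big(1+\frac{h_j}{b_i-b_j}\Big).$$
(For $(4,3,1)$: $\frac68\cdot2\cdot2\cdot2=6=420/70$.) Now $a_i-a_j\ge j-i$, $b_i-b_j\ge j-i$, $\log(1+t)\le\sqrt t$ for $t\ge0$ (the derivatives satisfy $\frac1{1+t}\le\frac1{2\sqrt t}$), $\log h\le\sqrt h$, and $\sum_{k<j}k^{-1/2}\le2\sqrt j$. So
$$\log\frac D{d_\lambda}\le\sum_{j\ge2}\sqrt{h_j}\,(1+4\sqrt j)\le5\sum_{j\ge2}\sqrt{jh_j}.$$
If $\delta=1$ this is $0$ and we are done. Let $\delta\ge2$.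

**Step 2: comparison with an entropy.** Put $g_j=h_j\log(n/h_j)/\log n$ and $G=\sum_{j\ge2}g_j$. We show $\sum_{j\ge2}\sqrt{jh_j}\le CG$. For $j\ge2$, $h_j\le n/2$. Let $J_1=\{j\ge2:h_j>n^{3/4}\}$ and let $J_2$ be the set of the other $j\ge2$.

For $j\in J_1$: $g_j\ge n^{3/4}\log2/\log n\ge c\sqrt n$. Also $jh_j\le h_1+\dots+h_j\le n$, so $\sqrt{jh_j}\le\sqrt n\le Cg_j$.

For $j\in J_2$: $\log(n/h_j)\ge\frac14\log n$, so $g_j\ge h_j/4$.

For every $j\ge2$, $g_j\ge c(\delta-j+1)$: on $J_2$ because $a_j,b_j\ge\delta-j$ gives $h_j\ge2(\delta-j)+1\ge\delta-j+1$; on $J_1$ because $g_j\ge c\sqrt n\ge c\delta$ (as $\delta^2\le n$). Hence $G\ge c\,\delta(\delta-1)/2\ge c\,\delta^2/4$. By Cauchy–Schwarz,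
$$\sum_{j\in J_2}\sqrt{jh_j}\le\Big(\sum_{j\le\delta}j\Big)^{1/2}\Big(\sum_{j\in J_2}h_j\Big)^{1/2}\le\delta\sqrt{4G}\le CG.$$
Together with $J_1$: $\log(D/d_\lambda)\le CG$.

**Step 3: from $h_j$ back to the coordinates.** The function $\varphi(x)=x\log(n/x)$ is concave on $[0,n]$ with $\varphi(0)=0$, hence subadditive: $\varphi(h_j)\le\varphi(a_j)+\varphi(b_j)+\log n$. For $j\ge2$, $a_j,b_j\le\frac n2-1\le\frac N2$, where $N=n-1$. If $a_j\ge1$, then $\log(n/a_j)\le\log(N/a_j)+\frac1N\le2\log(N/a_j)$, since $\frac1N\le\log2\le\log(N/a_j)$; likewise for $b_j$; and $\log n\le2\log N$. By (9),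
$$\sum_{j\ge2}\varphi(h_j)\le2\Big(\sum_{j\ge2}\Big(a_j\log\frac N{a_j}+b_j\log\frac N{b_j}\Big)+(\delta-1)\log N\Big)\le6\log D.$$
So $G\le6\log D/\log n$. $\square$

## The character bound

**Lemma 7.** There is a universal $C_0$ such that for $s\in[0.36,0.5]$, all $m\ge0$, $\lambda\vdash m$, and all $\rho\in\mathfrak S_m$ without cycles of length $1,2$: $|\mathrm{ch}^\lambda(\rho)|\le C_0D(\lambda)^s$.

*Proof.* We show that long cycles cost nothing: $\Phi_\ell(\lambda)\le1$. Since $3\cdot0.36>1$, we can fix $n_0\ge6$ with $\big[\frac{(m-1)(m-2)(m-3)}2\big]^{0.36}\ge2(m-1)$ for all $m\ge n_0$. Take $C_0=n_0!$ and induct on $m$.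

If $m<n_0$, then $|\mathrm{ch}^\lambda(\rho)|\le d_\lambda\le n_0!\le C_0D(\lambda)^s$. Let $m\ge n_0$, and pick an $\ell$-cycle of $\rho$; $\ell\ge3$. The rest of $\rho$ also has no cycles of length $1,2$, so either $\ell=m$ or $\ell\le m-3$. If $\ell=m$, only $\nu=\emptyset$ can occur and $|\mathrm{ch}^\lambda(\rho)|\le1$.

Let $3\le\ell\le m-3$ and $N=m-1$. By (7), types (1), (2) contribute at most
$$\sum_{x\in F(\lambda)}\Big(\frac xN\Big)^{\ell s}\le\sum_x\frac xN=\frac{m-\delta}{m-1}=1-\frac{\delta-1}{m-1},$$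
because $\ell s\ge1$. If $\delta=1$ there is no type (3). If $\delta\ge2$, then $2\le\ell-1\le m-4$ gives $\binom{m-2}{\ell-1}\ge\binom{m-2}2$, and by (8) type (3) contributes at most
$$\delta\Big[(m-1)\binom{m-2}2\Big]^{-s}\le\frac\delta{2(m-1)}\le\frac{\delta-1}{m-1}.$$
So $\Phi_\ell(\lambda)\le1$, and by induction $|\mathrm{ch}^\lambda(\rho)|\le\sum_\nu C_0D(\nu)^s=C_0D(\lambda)^s\Phi_\ell(\lambda)\le C_0D(\lambda)^s$. $\square$

**Proposition 8.** There are universal $n_1,C_1$ such that if $n\ge n_1$, $1\le\gamma\le0.14\log n$, and $\sigma\in\mathfrak S_n$ satisfies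
$$f_1e^\gamma\le\sqrt n,\qquad f_2e^{2\gamma}\le n,$$
then for all $\lambda\vdash n$: $\ |\mathrm{ch}^\lambda(\sigma)|\le C_1\,D(\lambda)^{\frac12-\frac{\gamma-48}{\log n}}$.

As a check of the shape: for $\lambda=(n-1,1)$ we have $D=n-1$, the left side is $|f_1-1|$ and the right side is of order $\sqrt n\,e^{-\gamma}$, up to constants.

*Proof.* **Step 1: set-up.** Let $s=\frac12-\frac\gamma{\log n}\in[0.36,0.5]$ and $L=\log D(\lambda)/\log n$. Since $\gamma\ge1$, $f_1+2f_2\le\frac{\sqrt n}e+\frac{2n}{e^2}\le\frac n2$ for $n$ large. By Fact 2, remove first all fixed points, then all $2$-cycles. Every partition $\lambda_t\vdash m$ to which a removal is applied has $n/2\le m\le n$ and $D(\lambda_t)\le D(\lambda)$. With $N=m-1$ we have, for $n\ge n_1$: $N\ge100$, $N-1\ge n/4$, $\log N\ge\frac12\log n$. So (9) applies to $\lambda_t$.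

**Step 2: the cost of one fixed point.** We show
$$\Phi_1(\lambda_t)\le1+\frac{e^\gamma}{\sqrt n}(36L+2).\tag{10}$$
Type (3) with $\ell=1$ means $(a,b)=(0,0)$, which occurs at most once, with ratio $1/N$. It contributes $N^{-s}=N^{-1/2}N^{\gamma/\log n}\le e^\gamma N^{-1/2}\le2e^\gamma n^{-1/2}$. For types (1), (2), one maximal coordinate contributes at most $1$. Every other coordinate $x\ge1$ satisfies $x\le N/2$, and as $N/x\le n$, Lemma 4 shows that it contributes at most
$$\Big(\frac xN\Big)^s\le e^\gamma\Big(\frac xN\Big)^{1/2}\le e^\gamma N^{-1/2}\,\frac{3x\log(N/x)}{\log N}.$$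
By (9) the sum of these is at most $e^\gamma N^{-1/2}\frac{9\log D(\lambda_t)}{\log N}\le36\,e^\gamma n^{-1/2}L$. This proves (10).

**Step 3: the cost of one $2$-cycle.** We show
$$\Phi_2(\lambda_t)\le1+\frac{e^{2\gamma}}n(12L+8).\tag{11}$$
Put $\kappa=2\gamma/\log n$, so $2s=1-\kappa$. By (7), types (1), (2) contribute at most $\sum p^{1-\kappa}$ over $p=x/N\in[\frac1n,1]$. Let $\theta=\log\frac1p/\log n\in[0,1]$. By convexity of the exponential, $p^{-\kappa}=e^{2\gamma\theta}\le1+(e^{2\gamma}-1)\theta$. So the contribution is at most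
$$\sum p+\frac{e^{2\gamma}}{\log n}\sum p\log\frac1p\le1+\frac{e^{2\gamma}}{\log n}\cdot\frac{3\log D(\lambda_t)}N\le1+\frac{12e^{2\gamma}}nL,$$
where we used (9) and $N\ge n/4$. Type (3) allows only $(a,b)\in\{(1,0),(0,1)\}$, so at most two removals. By (8) each contributes at most $((m-1)(m-2))^{-s}\le(m-2)^{-1+\kappa}\le\frac4nn^\kappa=\frac{4e^{2\gamma}}n$. This proves (11).

**Step 4: all chains together.** Sum over all chains of removals and apply Lemma 7 to the remaining permutation, which has no cycles of length $1,2$. By (10), (11) and $1+t\le e^t$,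
$$|\mathrm{ch}^\lambda(\sigma)|\le C_0D(\lambda)^s\exp\Big(\frac{f_1e^\gamma}{\sqrt n}(36L+2)+\frac{f_2e^{2\gamma}}n(12L+8)\Big)\le C_0e^{48L+10}D(\lambda)^s=C_0e^{10}D(\lambda)^{s+48/\log n}.\qquad\square$$

Under the hypotheses of Proposition 8 (and $n_1\ge101$), Lemma 6 gives
$$\frac{\mathrm{ch}^\lambda(\sigma)^4}{d_\lambda^2}\le C_1^4\Big(\frac D{d_\lambda}\Big)^2D^{-\frac{4(\gamma-48)}{\log n}}\le C_1^4\,D(\lambda)^{-K/\log n},\qquad K=4\gamma-C_3,\quad C_3=192+2C_2.\tag{12}$$

## Sufficiency, and two different classes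

*Proof of the "if" half of Theorem A.* Let $\varepsilon_n=\max(f_1/\sqrt n,f_2/n)\to0$ and $\gamma_n=\min(\frac12\log\frac1{\varepsilon_n},0.14\log n)\to\infty$, with $\log\frac10=+\infty$. For $n$ large, $f_1e^{\gamma_n}/\sqrt n\le\varepsilon_n^{1/2}\le1$, $f_2e^{2\gamma_n}/n\le1$, $\gamma_n\ge1$ and $4\gamma_n-C_3\ge1$. By (12) and Lemma 5,
$$\sum_{\lambda\ne(n),(1^n)}\frac{\mathrm{ch}^\lambda(\mathcal C)^4}{d_\lambda^2}\le C\,e^{-(4\gamma_n-C_3)/36}\to0,\tag{13}$$
and (2) gives $d_{TV}(\mu,U)\to0$. With Proposition 2(a), Theorem A is proved. $\blacksquare$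

*Proof of Corollary C.* As in (1), the law is $\frac1{n!}\sum_\lambda\frac{\mathrm{ch}^\lambda(\mathcal C)\mathrm{ch}^\lambda(\mathcal C')}{d_\lambda}\mathrm{ch}^\lambda$. The terms $(n),(1^n)$ give $\frac1{n!}(1+\mathrm{sgn}(\mathcal C)\,\mathrm{sgn}(\mathcal C')\,\mathrm{sgn})$, the uniform law on the coset. Cauchy–Schwarz on the coset gives, as in (2), the first inequality below, and Cauchy–Schwarz on the sum gives the second:
$$4\,d_{TV}^2\le\frac12\sum_{\lambda\ne(n),(1^n)}\frac{\mathrm{ch}^\lambda(\mathcal C)^2\,\mathrm{ch}^\lambda(\mathcal C')^2}{d_\lambda^2}\le\frac12\Big(\sum_{\lambda\ne(n),(1^n)}\frac{\mathrm{ch}^\lambda(\mathcal C)^4}{d_\lambda^2}\Big)^{1/2}\Big(\sum_{\lambda\ne(n),(1^n)}\frac{\mathrm{ch}^\lambda(\mathcal C')^4}{d_\lambda^2}\Big)^{1/2}.$$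
Both factors tend to $0$ by (13). $\square$

## The leading term of the density

*Proof of Theorem B(1).* The plan: write the density of $\mu$ with respect to $U$, keep the characters at depth $1$ and $2$, which are functions of $X$ and $f_2$, and show that everything else is small in $L^2(U)$.

**Step 1: reduction to small $u+v$ and large $n$.** Put $\varepsilon_1=f_1/\sqrt n$ and $\varepsilon_2=f_2/n=\sqrt v$. Since $f_1^2\le2(f_1-1)^2+2$,
$$\varepsilon_1^2\le2u+\tfrac2n.\tag{14}$$
Let $\kappa_0\le1$ (small) and $n_3$ (large) be universal constants, fixed below. We have $|d_{TV}-\psi|\le1+C(u+v)$. If $u+v\ge\kappa_0$ this is at most a constant times $(u+v)^{3/2}$. If $n\le n_3$, then $u\le n_3$ and $v\le\frac14$ are bounded and the claim holds with a large $C$, thanks to the term $C/n$. So assume $u+v<\kappa_0$ and $n>n_3$.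

**Step 2: expansion of the density.** Let $h=\frac{n!}2\mu$ on $\mathfrak A_n$, the density of $\mu$ with respect to $U$; $d_{TV}=\frac12\mathbb E_U|h-1|$. By (1), on $\mathfrak A_n$, $h=\frac12\sum_\lambda\frac{\mathrm{ch}^\lambda(\mathcal C)^2}{d_\lambda}\mathrm{ch}^\lambda$, and $\lambda,\lambda'$ contribute equally. Let $r(\lambda)=n-\max(\lambda_1,\lambda_1')$. For $n$ large, the $\lambda$ with $r(\lambda)\le2$ are $(n),(n-1,1),(n-2,2),(n-2,1,1)$ and their transposes, all distinct. With $\alpha,\beta$ from (6),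
$$h-1=u(X-1)+\alpha\,\mathrm{ch}^{(n-2,2)}+\beta\,\mathrm{ch}^{(n-2,1,1)}+R,\qquad R=\frac12\sum_{r(\lambda)\ge3}\frac{\mathrm{ch}^\lambda(\mathcal C)^2}{d_\lambda}\mathrm{ch}^\lambda.\tag{15}$$

**Step 3: replacing $\alpha$ and $\beta$ by $2v$.** Write $\alpha=\frac{2(f_2+e)^2}{n(n-3)}$ with $e=\frac{f_1(f_1-3)}2$, so $|e|\le C(f_1^2+1)$ and $|e|/n\le C(u+\frac1n)$ by (14). Then
$$|\alpha-2v|\le C\Big(\frac{f_2|e|+e^2}{n^2}+\frac vn\Big)\le C\Big(\sqrt v\,\big(u+\tfrac1n\big)+\big(u+\tfrac1n\big)^2+\tfrac vn\Big)\le C\big((u+v)^{3/2}+\tfrac1n\big),\tag{16}$$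
using $\sqrt v\,u\le(u+v)^{3/2}$, $v\le\frac14$ and $u^2\le u^{3/2}$. The same holds for $\beta=\frac{2(f_2-e')^2}{(n-1)(n-2)}$, $e'=\frac{(f_1-1)(f_1-2)}2$. For $\lambda\ne\lambda'$, $\mathbb E_U(\mathrm{ch}^\lambda)^2=\langle\mathrm{ch}^\lambda,\mathrm{ch}^\lambda\rangle+\langle\mathrm{ch}^\lambda,\mathrm{ch}^{\lambda'}\rangle=1$, so both characters have norm $1$ in $L^2(U)$, and the replacement costs at most the bound (16) in $L^2(U)$. Finally, when we add the two formulas (5), read at $g$, the number of $2$-cycles of $g$ cancels: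
$$\mathrm{ch}^{(n-2,2)}+\mathrm{ch}^{(n-2,1,1)}=\frac{X(X-3)}2+\frac{(X-1)(X-2)}2=X^2-3X+1.\tag{17}$$

**Step 4: the remainder $R$ in $L^2(U)$.** The formula for $R$, read on $\mathfrak S_n$, vanishes on odd elements, because its coefficients are invariant under $\lambda\leftrightarrow\lambda'$. Hence
$$\|R\|_{L^2(U)}^2=\frac2{n!}\sum_{g\in\mathfrak S_n}R(g)^2=\frac12\sum_{r(\lambda)\ge3}\frac{\mathrm{ch}^\lambda(\mathcal C)^4}{d_\lambda^2}.$$

*Depth $3$.* There are boundedly many $\lambda$ with $r(\lambda)=3$, and up to transposition $\lambda_1=n-3$. The monomials in (3) are $1,f_1,f_1^2,f_1^3,f_2,f_1f_2,f_3$, and $f_2,f_3\le n$. With (4) and (14),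
$$\frac{\mathrm{ch}^\lambda(\mathcal C)^2}{d_\lambda}\le Cn^{-3}\big(f_1^6+f_1^2f_2^2+n^2\big)\le C\big(\varepsilon_1^6+\varepsilon_1^2\varepsilon_2^2+\tfrac1n\big)\le C\big((u+v)^2+\tfrac1n\big).\tag{18}$$

*Depth at least $4$.* Let $\gamma=\min(\log\frac1{\varepsilon_1},\frac12\log\frac1{\varepsilon_2},0.14\log n)$. By (14) and $\varepsilon_2^2=v$, for $\kappa_0$ small and $n_3$ large we have $\gamma\ge1$ and $K=4\gamma-C_3\ge1$; also $f_1e^\gamma\le\sqrt n$ and $f_2e^{2\gamma}\le n$, so Proposition 8 and (12) apply. The maximal coordinate of $\lambda$ is $n-1-r$ with $r=r(\lambda)$, so the multinomial coefficient satisfies $D(\lambda)\ge\binom{n-1}r$. Here $4\le r\le n-5$, since otherwise $\lambda_1,\lambda_1'\le4$ and $n\le16$. So $D(\lambda)\ge\binom{n-1}4\ge c'n^4$ with $0<c'\le1$ universal. Split $D^{-K/\log n}=D^{-(K-1)/\log n}D^{-1/\log n}$ and use Lemma 5 with exponent $1$: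
$$\sum_{r(\lambda)\ge4}\frac{\mathrm{ch}^\lambda(\mathcal C)^4}{d_\lambda^2}\le C(c'n^4)^{-\frac{K-1}{\log n}}\sum_{\lambda\ne(n),(1^n)}D(\lambda)^{-\frac1{\log n}}\le Ce^{-4K}\le Ce^{-16\gamma},\tag{19}$$
where $c'^{-(K-1)/\log n}$ is bounded because $K\le4\gamma\le0.56\log n$. The square root of (19) is at most
$$Ce^{-8\gamma}\le C\big(\varepsilon_1^8+\varepsilon_2^4+n^{-1.12}\big)\le C\big((u+v)^2+\tfrac1n\big).$$
(This is why depth $3$ was done by hand: the same argument there would give $e^{-6\gamma}$, which may be as large as $n^{-0.84}$.) Together with (18) and $u+v\le1$,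
$$\|R\|_{L^2(U)}\le C\big((u+v)^{3/2}+\tfrac1n\big).\tag{20}$$

**Step 5: the density is nearly a polynomial in $X$.** Let $q(x)=u(x-1)+2v(x^2-3x+1)$. By (15), (16), (17), (20),
$$\mathbb E_U|h-1-q(X)|\le C\big((u+v)^{3/2}+\tfrac1n\big).\tag{21}$$

**Step 6: from $X$ under $U$ to a Poisson variable.** Let $\mathcal D_m$ be the number of derangements of $m$ points; $|\mathcal D_m-m!/e|\le1$. The number of even minus the number of odd derangements is $\det(J-I)=(-1)^{m-1}(m-1)$, where $J$ is the all-ones $m\times m$ matrix; for $m=0$ both sides are $1$. So there are $\frac12\big(\mathcal D_m+(-1)^{m-1}(m-1)\big)$ even derangements. A permutation with exactly $k$ fixed points is even if and only if its restriction to the other $m=n-k$ points is, so for $0\le k\le n$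
$$U(X=k)=\frac2{n!}\binom nk\cdot\frac12\big(\mathcal D_m+(-1)^{m-1}(m-1)\big)=\frac{\mathcal D_m+(-1)^{m-1}(m-1)}{k!\,m!},$$
$$\Big|U(X=k)-\frac1{e\,k!}\Big|\le\frac{1+|m-1|}{k!\,m!}\le\frac{n+1}{k!\,(n-k)!}.\tag{22}$$
Hence
$$\sum_{k\ge0}(1+k^2)\Big|U(X=k)-\frac1{e\,k!}\Big|\le\frac{(1+n^2)(n+1)2^n}{n!}+\sum_{k>n}\frac{1+k^2}{k!}\le\frac Cn.\tag{23}$$
Since $|q(k)|\le C(1+k^2)$, $\big|\mathbb E_U|q(X)|-\mathbb E|q(Z)|\big|\le C/n$. As $d_{TV}=\frac12\mathbb E_U|h-1|$ and $\psi(u,v)=\frac12\mathbb E|q(Z)|$, (21) gives part (1). $\square$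

*Proof of Theorem B(2).* A nontrivial combination of $z-1$ and $z^2-3z+1$ is a nonzero polynomial of degree at most $2$, so it does not vanish on all of $\{0,1,2,\dots\}$. Hence $(u,v)\mapsto\frac12\mathbb E|u(Z-1)+2v(Z^2-3Z+1)|$ is a norm on $\mathbb R^2$, and there is $c_2>0$ with $c_2(u+v)\le\psi(u,v)\le C(u+v)$ for $u,v\ge0$.

*Upper bound.* If $u+v\le1$ it follows from part (1); otherwise $d_{TV}\le1<u+v$.

*Lower bound.* With $C$ the constant of part (1), choose $\kappa>0$ with $C\kappa^{1/2}\le c_2/2$. If $u+v\le\kappa$, then part (1) gives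
$$d_{TV}\ge c_2(u+v)-C(u+v)^{3/2}-\tfrac Cn\ge\tfrac{c_2}2(u+v)-\tfrac Cn.$$
If $u+v>\kappa$ and $n\ge n_2$, Proposition 2(b) gives $d_{TV}\ge\eta\ge\eta\min(1,u+v)$. If $n<n_2$, the bound is trivial after enlarging $C$. $\blacksquare$

**Remark.** Theorem B(1) gives asymptotics whenever $u+v\to0$ and $n(u+v)\to\infty$. If $f_2=0$, $f_1=o(\sqrt n)$ and $f_1\to\infty$, then $u\sim f_1^2/n$. Since $\mathbb E(Z-1)=0$, $\mathbb E|Z-1|=2P(Z=0)=2/e$, so $d_{TV}(\mu,U)\sim\frac{f_1^2}{e\,n}$. If $f_1=1$, $f_2=o(n)$ and $f_2/\sqrt n\to\infty$, then $u=0$ and $d_{TV}(\mu,U)\sim\mathbb E|Z^2-3Z+1|\cdot\frac{f_2^2}{n^2}$.
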